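\title{Mad families of block subspaces in $L(\mathbb{R})$ after a Levy collapse}

\begin{abstract}
Let $E$ be a vector space of dimension $\aleph_0$ over a countable field $\mathbb{F}$, let $\kappa$ be an inaccessible cardinal, and let $G$ be $\mathrm{Coll}(\omega,{<}\kappa)$-generic over $\mathbf{V}$. We show that $L(\mathbb{R})^{\mathbf{V}[G]}$ contains a maximal almost disjoint family of block subspaces of $E$ if and only if $|\mathbb{F}|>2$; the answer is the same when $\kappa$ is Mahlo. For $|\mathbb{F}|>2$, ZF proves that there is a Borel such family. It consists of the spans of the branches of a tree in which every vector records its predecessors in the number of times its coefficients change value. For $\mathbb{F}=\mathbb{F}_2$, no such family in $\mathbf{V}[G]$ is definable from ordinals and an $\omega$-sequence of ordinals; the proof combines an idempotent ultrafilter with a pair of mutually generic filters.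
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{F}$ be a countable field and let $E$ be a vector space over $\mathbb{F}$ with a fixed basis $(e_n)_{n<\omega}$. The \emph{support} of a vector $x=\sum_n a_ne_n$ is the finite set $\operatorname{supp}(x)=\{n:a_n\neq0\}$. A sequence $(x_n)$ of nonzero vectors is a \emph{block sequence} if $\max\operatorname{supp}(x_n)<\min\operatorname{supp}(x_{n+1})$ for all $n$, and a \emph{block subspace} is the span of an infinite block sequence. Two infinite-dimensional subspaces are \emph{almost disjoint} if their intersection is finite-dimensional.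

\begin{definition}\label{def:mad}
A \emph{mad family of block subspaces} is an infinite family $\mathcal{A}$ of pairwise almost disjoint block subspaces such that every block subspace has infinite-dimensional intersection with some member of $\mathcal{A}$. A \emph{mad family of subspaces} is defined in the same way, with ``infinite-dimensional subspace'' in place of ``block subspace'' throughout.
\end{definition}

Every infinite-dimensional subspace contains a block subspace (Section~\ref{sec:prelim}), so a mad family of block subspaces is a mad family of subspaces. The family is required to be infinite because $\{E\}$ is already maximal.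

With the axiom of choice mad families exist: partition $\omega$ into infinitely many infinite sets $I_k$ and extend $\{\langle e_n:n\in I_k\rangle:k<\omega\}$ to a maximal almost disjoint family by Zorn's lemma. This argument gives no description of the family, and a diagonal argument (Proposition~\ref{prop:diagonal}) shows that a mad family cannot be countable. It is natural to ask whether choice is needed, that is, whether a mad family can be written down. A test case is the model $L(\mathbb{R})$, the least transitive model of ZF that contains all ordinals and all reals, computed in a Levy collapse extension. Recall that an \emph{inaccessible} cardinal is an uncountable regular strong limit cardinal, that a \emph{Mahlo} cardinal is an inaccessible cardinal below which the inaccessible cardinals form a stationary set, and that $\mathrm{Coll}(\omega,{<}\kappa)$ is the forcing with finite conditions that makes every ordinal below $\kappa$ countable. Every set in $L(\mathbb{R})$ is definable from ordinals and a real, and after the collapse the truth of such a definition at a given real can be evaluated in a much smaller model (Section~\ref{sec:levy}). The following question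 comes from \cite{Yung}.

\begin{quote}
Let $\kappa$ be inaccessible and let $G$ be $\mathrm{Coll}(\omega,{<}\kappa)$-generic over $\mathbf{V}$. For a given countable field $\mathbb{F}$, does $L(\mathbb{R})^{\mathbf{V}[G]}$ contain a mad family of block subspaces? What if $\kappa$ is Mahlo?
\end{quote}

Since the existence proof above is a pure use of choice, one would guess that the answer is no for every field, and a theorem of Horowitz and Shelah points the same way: over $\mathbb{F}_2$ there is no analytic mad family of subspaces. The guess is correct for $\mathbb{F}_2$ and for no other field. We identify subsets of the countable set $E$ with points of the Cantor space $2^E$.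

\begin{theorem}[ZF]\label{thm:borel}
If $\mathbb{F}$ is a countable field with $|\mathbb{F}|>2$, there is a mad family $\mathcal{A}$ of block subspaces that is relatively closed in the set of infinite-dimensional subspaces of $E$. In particular $\mathcal{A}$ is Borel.
\end{theorem}

\begin{theorem}\label{thm:f2}
Let $\kappa$ be inaccessible, let $G$ be $\mathrm{Coll}(\omega,{<}\kappa)$-generic over $\mathbf{V}$, and let $\mathbb{F}=\mathbb{F}_2$. In $\mathbf{V}[G]$ no mad family of block subspaces, and no mad family of subspaces, is definable from ordinals and an $\omega$-sequence of ordinals. In particular there is none in $L(\mathbb{R})^{\mathbf{V}[G]}$.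
\end{theorem}

\begin{corollary}\label{cor:answer}
Let $\mathbb{F}$ be a countable field and let $\kappa$ be inaccessible (or Mahlo). Then $L(\mathbb{R})^{\mathbf{V}[G]}$ contains a mad family of block subspaces if and only if $|\mathbb{F}|>2$.
\end{corollary}

The dividing line is visible in a plane. Let $x,x'$ be two consecutive terms of a block sequence. Over $\mathbb{F}_2$ the nonzero vectors of their span are $x$, $x'$ and $x+x'$, and in general the nonzero vectors of a block subspace are the finite sums of its generators. Idempotent ultrafilters produce block sequences all of whose finite sums lie in a prescribed large set, and this is what drives Theorem~\ref{thm:f2}. Over $\mathbb{F}_3$ the span also contains $x-x'$. Read the nonzero coefficients of a vector from left to right and count the changes of value. In exactly one of $x+x'$ and $x-x'$ the last coefficient coming from $x$ equals the first coefficient coming from $x'$, so the two counts differ by one. Hence the parity of the count is not constant on any block subspace, and, by adding more terms, we can write a message of any length into a vector of any given block subspace. Theorem~\ref{thm:borel} uses these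 messages to make a family almost disjoint without giving up maximality.

Section~\ref{sec:prelim} contains notation and a counting lemma used in both halves of the paper. Sections~\ref{sec:osc}--\ref{sec:max} prove Theorem~\ref{thm:borel}, Section~\ref{sec:f2} proves Theorem~\ref{thm:f2}, and Section~\ref{sec:answer} deduces the corollary.

\section{Notation and counting}\label{sec:prelim}

In this section $\mathbb{F}$ is any countable field. Fix an injection of $\mathbb{F}$ into $\omega$. It yields explicit enumerations of $E$ and of the finite sequences from $E$. Whenever Sections~\ref{sec:prelim}--\ref{sec:max} make infinitely many choices, they are choices from these sets and we take least elements, so these sections take place in ZF.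

For $v\neq0$ let $\min v$ and $\max v$ be the least and the largest element of $\operatorname{supp}(v)$, and write $v<w$ if $\max v<\min w$. For any $v$, the vectors $v_{<m}$, $v_{\ge m}$ and $v_{[k,m)}$ are obtained from $v$ by keeping only the coordinates in the indicated range. Put
\[
E_{<m}=\langle e_i:i<m\rangle,\qquad T_n=\{v\neq0:\min v\ge n\}.
\]
A nonzero vector is \emph{normalized} if its first nonzero coefficient is $1$; the \emph{normalization} $\bar v$ of $v\ne0$ is its unique normalized scalar multiple. For a finite or infinite sequence $s$ of vectors, $\langle s\rangle$ is the span of its entries, with $\langle\emptyset\rangle=\{0\}$. We write $s\sqsubseteq s'$ if $s$ is an initial segment of $s'$, $s\wedge s'$ for the longest common initial segment, and $s^\frown y$ for $s$ followed by $y$.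

Two facts from linear algebra are used throughout.
\begin{itemize}
\item[(D1)] \emph{A subspace $V$ is infinite-dimensional if and only if it meets $T_n$ for every $n$.} Vectors with distinct minima are linearly independent; conversely, if $V$ is infinite-dimensional, the map $v\mapsto v_{<n}$ from $V$ to $E_{<n}$ has nonzero kernel. Choosing $x_{i+1}\in V\cap T_{1+\max x_i}$ repeatedly, we find a block subspace inside $V$.
\item[(D2)] \emph{If $V'\subseteq V$ and $W$ are subspaces, the codimension of $W\cap V'$ in $W\cap V$ is at most the codimension of $V'$ in $V$,} because $(W\cap V)/(W\cap V')$ embeds in $V/V'$.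
\end{itemize}
By (D2), a subspace of finite codimension in $E$ meets every infinite-dimensional subspace in infinite dimension. So in an almost disjoint family with at least two members, every member has infinite codimension in $E$.

We shall need to say that a coset of large codimension contains a small proportion of the vectors. Over an infinite field proportions make no sense, so we count only the vectors with coordinates $0$ and $1$.

\begin{lemma}\label{lem:cube}
Let $W$ be a vector space with basis $z_1,\dots,z_r$, and call a vector of $W$ \emph{binary} if all its coordinates lie in $\{0,1\}$. If $L\subseteq W$ is a subspace of dimension $j$, every coset of $L$ contains at most $2^j$ binary vectors.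
\end{lemma}

\begin{proof}
The restrictions to $L$ of the $r$ coordinate functionals have common kernel $\{0\}$, so they span the dual of $L$, and some $j$ of them form a basis of the dual. Two vectors of a coset of $L$ that agree on these $j$ coordinates differ by an element of $L$ annihilated by the dual, so they are equal. A binary vector has one of $2^j$ patterns on these coordinates.
\end{proof}

\begin{lemma}\label{lem:cover}
If $V_1,\dots,V_k$ are subspaces of infinite codimension in $E$ and $n<\omega$, then $T_n\not\subseteq V_1\cup\dots\cup V_k$.
\end{lemma}

\begin{proof}
For $k=0$ note that $e_n\in T_n$. Let $k\ge1$ and $W_r=\langle e_n,\dots,e_{n+r-1}\rangle$. The codimension of $V_i\cap W_r$ in $W_r$ is the dimension of the image of $W_r$ in $E/V_i$. These images increase with $r$, and together with the finite-dimensional image of $E_{<n}$ they span the infinite-dimensional space $E/V_i$; so their dimensions tend to infinity. Choose $c$ with $2^c>k$ and $r$ such that every $V_i\cap W_r$ has codimension at least $c$ in $W_r$. By Lemma~\ref{lem:cube} the $V_i$ contain at most $k2^{r-c}<2^r$ of the binary vectors of $W_r$. A binary vector outside all $V_i$ is nonzero,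 since $0\in V_1$, so it lies in $T_n$.
\end{proof}

\begin{proposition}\label{prop:diagonal}
If $A_0,A_1,\dots$ is a finite or infinite list of subspaces of infinite codimension in $E$, there is a block subspace $X$ such that $X\cap A_i$ is finite-dimensional for all $i$. In particular a mad family is uncountable.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:cover} choose $x_0<x_1<\cdots$ with $x_n\notin A_i+\langle x_j:j<n\rangle$ for all $i\le n$; these subspaces still have infinite codimension. If $v=\sum_{j\le n}a_jx_j\in A_i$ with $a_n\neq0$, then $x_n\in A_i+\langle x_j:j<n\rangle$, so $n<i$. Thus $\langle x_j:j<\omega\rangle\cap A_i\subseteq\langle x_j:j<i\rangle$.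
\end{proof}

\section{Oscillation}\label{sec:osc}

For $v=\sum_{i=1}^ka_ie_{n_i}$ with $n_1<\dots<n_k$ and all $a_i\neq0$, the \emph{oscillation} of $v$ is
\[
\operatorname{osc}(v)=|\{i<k:a_i\neq a_{i+1}\}|.
\]
For example, over $\mathbb{F}_3$ the vector $e_0+e_1+2e_3+e_4+e_7$ has coefficients $1,1,2,1,1$ and oscillation $2$. Over $\mathbb{F}_2$ every oscillation is $0$. Multiplication by $\lambda\neq0$ permutes $\mathbb{F}\setminus\{0\}$, so $\operatorname{osc}(\lambda v)=\operatorname{osc}(v)$. If $v<w$, then
\begin{equation}\label{eq:junction}
\operatorname{osc}(v+w)=\operatorname{osc}(v)+\operatorname{osc}(w)+\varepsilon,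
\end{equation}
where the \emph{junction} $\varepsilon$ is $0$ if the last coefficient of $v$ equals the first coefficient of $w$, and $1$ otherwise.

\begin{lemma}\label{lem:tune}
Let $|\mathbb{F}|>2$ and $x_0<x_1<\dots<x_h$. For each $j$ with $0\le j\le h$ there is a normalized $w\in\langle x_0,\dots,x_h\rangle$ with $\operatorname{osc}(w)=\sum_{i\le h}\operatorname{osc}(x_i)+j$. In particular, if $h=2^K-1$, then $\operatorname{osc}(w)$ can be given any residue modulo $2^K$.
\end{lemma}

\begin{proof}
We build $w=\sum_{i\le h}c_ix_i$ with all $c_i\ne0$. Choose $c_0$ so that $c_0x_0$ is normalized. Given $c_i$, let $\alpha$ be the last coefficient of $c_ix_i$ and $\beta$ the first coefficient of $x_{i+1}$. The choice $c_{i+1}=\alpha/\beta$ makes the junction between $c_ix_i$ and $c_{i+1}x_{i+1}$ equal to $0$, and any $c_{i+1}\notin\{0,\alpha/\beta\}$ makes it $1$; such an element exists because $|\mathbb{F}|>2$. Make $j$ of the $h$ junctions equal to $1$ and apply \eqref{eq:junction}.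
\end{proof}

This lemma is the only place where the proof of Theorem~\ref{thm:borel} uses $|\mathbb{F}|>2$. Note what it does not give. In a block subspace whose generators oscillate a great deal, we cannot prescribe the value of $\operatorname{osc}(w)$, only its residue. Messages will therefore be written in $\operatorname{ord}_2(\operatorname{osc}(w))$, where $\operatorname{ord}_2(k)$ is the exponent of $2$ in $k\ge1$: the condition $\operatorname{ord}_2(k)=\nu$ says that $k\equiv2^\nu\pmod{2^{\nu+1}}$, which is a condition on a residue.

From here to the end of Section~\ref{sec:max}, $|\mathbb{F}|>2$.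

\section{Coherent sequences}\label{sec:coh}

\subsection{The plan}
The family $\mathcal{A}$ will consist of the spans of the infinite branches of a tree of finite block sequences, called coherent. We want two properties.
\begin{itemize}
\item \emph{Decoding.} If $(y_0,\dots,y_i)$ is coherent, a vector $v=u+\lambda y_i$ with $u\in\langle y_0,\dots,y_{i-1}\rangle$ and $\lambda\neq0$ determines $(y_0,\dots,y_i)$. Then two branches share only the span of their common initial segment.
\item \emph{Extension.} If a block subspace $X$ is almost disjoint from the spans of all branches, then every coherent sequence can be extended by a vector of $X$. Then there is a branch inside $X$, which is absurd; this is maximality.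
\end{itemize}
For decoding, $y_i$ should announce its predecessors in a way that survives multiplication by $\lambda$, so we ask that $\operatorname{ord}_2(\operatorname{osc}(y_i))$ be a code for $(y_0,\dots,y_{i-1})$. The difficulty is that someone who is handed $v$ does not know where $y_i$ begins. Every tail $v_{\ge m}$ may look like an announcement, and several of them may be consistent with the part $v_{<m}$ that precedes them. We need a rule that selects one, and the rule must leave enough room for the extension property.

\subsection{The definition}
Let $FB$ be the set of finite block sequences of normalized vectors, including $\emptyset$. For $s\in FB$ let $\max s$ be the maximum of the last entry, with $\max\emptyset=-1$. Enumerate $FB$ without repetition as $(s_i)_{i<\omega}$ with $s_0=\emptyset$, and put $\#s_i=2^i3^{1+\max s_i}$. Then $\#$ is an injection of $FB$ into $\{1,2,\dots\}$, $\#s>\max s$ for all $s$, and $\#\emptyset=1$.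

\begin{definition}\label{def:coh}
Let $b\neq0$ and $m\in\operatorname{supp}(b)$.
\begin{itemize}
\item[(a)] The vector $b$ \emph{makes a claim at $m$} if $\operatorname{osc}(b_{\ge m})\ge1$ and $\operatorname{ord}_2(\operatorname{osc}(b_{\ge m}))=\#s$ for some coherent $s\in FB$ with $\max s<m$. This $s$ is unique and is denoted $s_m(b)$.
\item[(b)] A claim at $m$ \emph{survives to $k$}, where $k\le m$, if some $u\in\langle s_m(b)\rangle$ satisfies $u_{\ge k}=b_{[k,m)}$; equivalently, if $b_{[k,m)}\in\langle s_m(b)\rangle+E_{<k}$. The claim is \emph{true} if it survives to $0$, that is, if $b_{<m}\in\langle s_m(b)\rangle$.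
\item[(c)] A claim at $m$ is \emph{honored} if no honored claim at a position $m'>m$ survives to $m$. The set of positions of honored claims is $\operatorname{Hon}(b)$.
\item[(d)] The sequence $\emptyset$ is \emph{coherent}. A sequence $t^\frown y\in FB$ is \emph{coherent} if $\min y\in\operatorname{Hon}(y)$ and $s_{\min y}(y)=t$.
\end{itemize}
An infinite sequence is \emph{coherent} if all its finite initial segments are, and
\[
\mathcal{A}=\{\langle Y\rangle:Y\text{ is an infinite coherent sequence}\}.
\]
\end{definition}

This is a recursion on $N<\omega$. For vectors $b$ with $\max b=N$, clauses (a)--(c) refer only to coherent sequences with maximum below $N$, clause (c) being itself a downward recursion through the finite set $\operatorname{supp}(b)$; then (d) decides which sequences with maximum $N$ are coherent. In (d) the sequence $t$ is coherent by (a), so initial segments of coherent sequences are coherent.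

One should picture reading $b$ from right to left. A claim at $m$ says: ``a term begins here, and everything to the left lies in $\langle s_m(b)\rangle$.'' It survives to $k$ if the coordinates in $[k,m)$ do not contradict it. A new claim is honored only if the claims honored so far have all been contradicted.

\begin{lemma}\label{lem:basic}
Let $b\ne0$.
\begin{itemize}
\item[(1)] \emph{(Monotonicity)} If a claim of $b$ at $m$ survives to $k$ and $k\le k'\le m$, it survives to $k'$.
\item[(2)] \emph{(Priority)} If $m<m'$ both lie in $\operatorname{Hon}(b)$, the claim at $m'$ survives to no $k\le m$. In particular $b$ has at most one claim that is both honored and true.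
\item[(3)] \emph{(Locality)} If $b'\neq 0$ and $b'_{\ge k}=b_{\ge k}$, then $b$ and $b'$ make claims at the same positions $m\ge k$, with $s_m(b)=s_m(b')$, and $\operatorname{Hon}(b)\cap[k,\infty)=\operatorname{Hon}(b')\cap[k,\infty)$.
\item[(4)] \emph{(Scaling)} If $\lambda\neq0$, then $b$ and $\lambda b$ make claims at the same positions, with $s_m(\lambda b)=s_m(b)$, and $\operatorname{Hon}(\lambda b)=\operatorname{Hon}(b)$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) If $u_{\ge k}=b_{[k,m)}$, then $u_{\ge k'}=b_{[k',m)}$. (2) The claim at $m'$ does not survive to $m$ by clause (c), hence to no $k\le m$ by (1); in particular it is not true. (3) Clause (a) at $m$ mentions only $b_{\ge m}$, and survival of a claim at $m'$ to $m$ mentions only $s_{m'}(b)$ and $b_{[m,m')}$. The statement about $\operatorname{Hon}$ follows by downward induction on $m\ge k$. (4) Oscillation is invariant under scaling, and $u$ witnesses survival for $b$ exactly when $\lambda u$ witnesses it for $\lambda b$. Again use downward induction.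
\end{proof}

\begin{example}\label{ex:alt}
Fix $a\in\mathbb{F}\setminus\{0,1\}$. Let $t$ be coherent, $\nu=\#t$, $n\ge\nu$, and consider the alternating vector
\[
z=e_n+ae_{n+1}+e_{n+2}+ae_{n+3}+\dots+e_{n+2^\nu}.
\]
Then $\operatorname{osc}(z)=2^\nu$ and $\max t<\nu\le n$, so $z$ makes a claim at $n$ with $s_n(z)=t$. A claim at $m>n$ has $1\le\operatorname{osc}(z_{\ge m})<2^\nu$, so $\max s_m(z)<\#s_m(z)<\nu\le n$. Thus $u_{\ge n}=0\neq z_{[n,m)}$ for all $u\in\langle s_m(z)\rangle$, and the claim does not survive to $n$. Hence $n\in\operatorname{Hon}(z)$ and $t^\frown z$ is coherent. This is the extension property for $X=E$, and it shows the purpose of the inequality $\#s>\max s$: a claim with a small code speaks about a sequence that lives far to the left, and such a claim is contradicted at once.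

For $t=\emptyset$ and $n=1$ we obtain the coherent sequence $(y_0)$ with $y_0=e_1+ae_2+e_3$. Now let $t=(y_0)$, so that $\nu>3$, let $z$ be as above, and let $v=y_0+z$. The junction is $0$, so $\operatorname{osc}(v)=2+2^\nu\equiv2\pmod4$, and $v$ makes a claim at $1$ with $s_1(v)=\emptyset$. This claim is true, as $v_{<1}=0$. The claim at $n$ is also true, as $v_{<n}=y_0$. If $(v)$ were coherent, then $v$ would lie in the spans of $(v)$ and $(y_0,z)$, which have no common entry. Clause (c) prevents this: the claim at $n$ is honored and survives to $1$, so the claim at $1$ is not honored.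
\end{example}

\subsection{Decoding}
Call $v\neq0$ \emph{decodable} if it has a claim that is honored and true. By Lemma~\ref{lem:basic}(2) the position $m$ of this claim is unique, and we put
\[
c(v)=s_m(v)^\frown\overline{v_{\ge m}}.
\]
The vector $y=\overline{v_{\ge m}}$ has $\min y=m$, and by locality and scaling $m\in\operatorname{Hon}(y)$ and $s_m(y)=s_m(v)$. So $c(v)$ is coherent. Also $v=v_{<m}+v_{\ge m}\in\langle c(v)\rangle$.

\begin{lemma}\label{lem:decode}
Let $s=(y_0,y_1,\dots)$ be a finite or infinite coherent sequence and $0\neq v\in\langle s\rangle$. Then $v$ is decodable and $c(v)\sqsubseteq s$.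
\end{lemma}

\begin{proof}
Write $v=u+\lambda y_i$ with $u\in\langle y_0,\dots,y_{i-1}\rangle$ and $\lambda\neq0$, and let $m=\min y_i$. Since $(y_0,\dots,y_i)$ is coherent, $m\in\operatorname{Hon}(y_i)$ and $s_m(y_i)=(y_0,\dots,y_{i-1})$. As $v_{\ge m}=\lambda y_i$, locality and scaling give $m\in\operatorname{Hon}(v)$ and $s_m(v)=(y_0,\dots,y_{i-1})$. The claim is true because $v_{<m}=u$. Hence $c(v)=(y_0,\dots,y_i)$.
\end{proof}

\begin{corollary}\label{cor:meet}
If $s,s'$ are finite or infinite coherent sequences, then $\langle s\rangle\cap\langle s'\rangle=\langle s\wedge s'\rangle$. In particular distinct infinite coherent sequences span distinct, almost disjoint subspaces.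
\end{corollary}

\begin{proof}
If $v\neq0$ lies in both spans, then $c(v)\sqsubseteq s\wedge s'$ and $v\in\langle c(v)\rangle$. The other inclusion is immediate, and $s\wedge s'$ is finite when $s\neq s'$.
\end{proof}

\section{Maximality}\label{sec:max}

Fix a block sequence $(x_i)_{i<\omega}$ with span $X$. Call $X$ \emph{unmet} if $X\cap\langle Y\rangle$ is finite-dimensional for every infinite coherent $Y$. The goal is the extension property.

\begin{proposition}\label{prop:extend}
If $X$ is unmet and $s\in FB$ is coherent, there is $y\in X$ such that $s^\frown y$ is coherent.
\end{proposition}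

The hypothesis cannot be dropped: if $X=\langle Y\rangle$ with $Y$ coherent, $y\in X$ and $s^\frown y$ is coherent, then $s^\frown y=c(y)\sqsubseteq Y$, so only initial segments of $Y$ can be extended inside $X$.

We need a vector of $X$, with minimum $n$ say, whose oscillation has $\operatorname{ord}_2$ equal to $\#s$ and in which no later honored claim survives to $n$. In Example~\ref{ex:alt} all tails had small oscillation. Now we have only one free bit per generator $x_i$, while each $x_i$ may have a long support, so a vector that is long enough to tune the oscillation may make many claims that we do not control. We therefore take a vector $\ell+w$ with $\ell<w$. The part $w$ tunes the oscillation. By priority, only the first honored claim of $w$ can survive to the left of $w$, and the part $\ell$ is chosen to contradict it. For this, the vectors $\ell$ that are compatible with a given claim must be rare, uniformly in the claim, since the claim is known only after the range of $\ell$ has been fixed. This is where we use that $X$ is unmet.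

\subsection{Windows that no coherent sequence fills}

\begin{lemma}\label{lem:window}
Let $X$ be unmet, $a<\omega$, $d\ge1$, $n=\min x_a$, and $D_g=\langle x_a,\dots,x_{a+g-1}\rangle$. There is $g\ge1$ such that
\[
\dim\bigl(D_g\cap(\langle s\rangle+E_{<n})\bigr)\le g-d\qquad\text{for all coherent }s\in FB.
\]
\end{lemma}

\begin{proof}
Suppose that for each $g\ge1$ some coherent $s^g$ violates the inequality. We show that the $s^g$ converge to an infinite coherent sequence whose span meets $X$ in infinite dimension.

Let $U_g=E_{<n}\oplus D_g$, of dimension $n+g$, and $W_g=\langle s^g\rangle\cap U_g$. If $z\in D_g$ and $z=u+e$ with $u\in\langle s^g\rangle$, $e\in E_{<n}$, then $u=z-e\in W_g$, and the projection $U_g\to D_g$ sends $u$ to $z$. So $\dim W_g\ge g-d+1$, and $W_g$ has codimension at most $c=n+d-1$ in $U_g$. Let $g<g'$. By (D2), $W_{g'}\cap U_g$ has codimension at most $c$ in $U_g$, so $W_g\cap W_{g'}$ has codimension at most $2c$ in $U_g$. With $\delta_g=n+g-2c$, Corollary~\ref{cor:meet} gives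
\begin{equation}\label{eq:window}
\dim\bigl(\langle s^g\wedge s^{g'}\rangle\cap U_g\bigr)\ge\dim(W_g\cap W_{g'})\ge\delta_g\qquad(g<g').
\end{equation}
In particular $s^g$ and all later $s^{g'}$ have at least $\delta_g$ entries and agree on the first $\delta_g$ of them. Since $\delta_g\to\infty$, there is an infinite sequence $Y$ that agrees with each $s^g$ on the first $\delta_g$ entries, and $Y$ is coherent.

Fix $g$ and take $g'>g$ with $\delta_{g'}$ at least the length of $s^g$. Then $s^g\wedge s^{g'}$ is an initial segment of $s^{g'}$ of length at most $\delta_{g'}$, so $s^g\wedge s^{g'}\sqsubseteq Y$. By \eqref{eq:window}, $\dim(\langle Y\rangle\cap U_g)\ge\delta_g$. As $U_g\subseteq E_{<n}+X$ for all $g$, the space $\langle Y\rangle\cap(E_{<n}+X)$ is infinite-dimensional. Since $X$ has finite codimension in $E_{<n}+X$, (D2) shows that $\langle Y\rangle\cap X$ is infinite-dimensional, although $X$ is unmet.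
\end{proof}

\subsection{Proof of Proposition~\ref{prop:extend}}

There is a circularity to break. The residue that $\operatorname{osc}(w)$ must have depends on $\ell$, through the oscillation of $\ell$ and of its tails; but $\ell$ must be chosen after $w$, to contradict a claim of $w$. We first fix a residue that suits a definite proportion of all candidates $\ell$, then $w$, then $\ell$. Figure~\ref{fig:extend} shows the outcome.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->] (0,0)--(12,0);
\foreach \x/\t in {0/0,2.4/n,4.2/m,6.2/K,8.4/m_1,10.6/m'} {\draw (\x,0.08)--(\x,-0.08) node[below]{$\t$};}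
\draw[very thick] (0.3,0.35)--(1.7,0.35) node[midway,above]{$s$};
\draw[very thick] (2.4,0.35)--(6.0,0.35) node[midway,above]{$\ell$};
\draw[very thick] (6.7,0.35)--(11.6,0.35) node[midway,above]{$w$};
\draw[dashed] (4.2,-0.9)--(3.1,-0.9) node{$\times$};
\draw[dashed] (8.4,-0.9)--(5.2,-0.9) node{$\times$};
\draw[dashed] (10.6,-0.9)--(9.3,-0.9) node{$\times$};
\foreach \x in {4.2,8.4,10.6} {\fill (\x,-0.9) circle (0.06);}
\end{tikzpicture}
\caption{The vector $\ell+w$ that extends the coherent sequence $s$, drawn along the coordinate axis. Each dot is a claim, which is read leftward and fails to survive to $n$ (cross). A claim at $m\in\operatorname{supp}(\ell)$ fails by the choice of $\operatorname{osc}(w)$ modulo $2^K$; the first honored claim $m_1$ of $w$ fails by the choice of $\ell$; a later honored claim $m'$ fails by priority.}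
\label{fig:extend}
\end{figure}

\medskip\noindent\emph{Parameters.} Let $\nu=\#s$. Choose $a$ with $n=\min x_a\ge\nu+2$, so that $n>\max s$. Apply Lemma~\ref{lem:window} with $d=\nu+4$ to obtain $g$, and put $D=D_g$ and $K=1+\max x_{a+g-1}$. Then $D\subseteq E_{<K}$ and $K>n\ge\nu+2$. The candidates for $\ell$ form the set
\[
P=\Bigl\{x_a+\sum_{i\in S}x_{a+i}:S\subseteq\{1,\dots,g-1\}\Bigr\}.
\]
It consists of $2^{g-1}$ vectors of $D$ that are binary for the basis $x_a,\dots,x_{a+g-1}$, and each $\ell\in P$ has $\min\ell=n$.

\medskip\noindent\emph{Step 1: the residue.} For $\ell\in P$ let $\varepsilon(\ell)=0$ if the last coefficient of $\ell$ is $1$ and $\varepsilon(\ell)=1$ otherwise, and for $m\in\operatorname{supp}(\ell)$ let $\theta_m(\ell)=\operatorname{osc}(\ell_{\ge m})+\varepsilon(\ell)$. By \eqref{eq:junction}, for every normalized $w$ with $\min w\ge K$,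
\begin{equation}\label{eq:tail}
\operatorname{osc}\bigl((\ell+w)_{\ge m}\bigr)=\theta_m(\ell)+\operatorname{osc}(w).
\end{equation}
For $m\in\operatorname{supp}(\ell)$ with $m>n$ let $m^-$ be the predecessor of $m$ in $\operatorname{supp}(\ell)$; thus $n\le m^-<m<K$. A residue $\rho\in\mathbb{Z}/2^K$ is \emph{good for $\ell$} if
\begin{itemize}
\item[(i)] $\theta_n(\ell)+\rho\equiv2^\nu\pmod{2^{\nu+1}}$, and
\item[(ii)] $\theta_m(\ell)+\rho\not\equiv0\pmod{2^{m^-+1}}$ for every $m\in\operatorname{supp}(\ell)$ with $m>n$.
\end{itemize}
Both moduli divide $2^K$. Condition (i) will make the claim at $n$, and (ii) will keep the codes claimed inside $\ell$ small, as in Example~\ref{ex:alt}. Fix $\ell$. Condition (i) holds for $2^{K-\nu-1}$ residues. For each $m$, condition (ii) excludes $2^{K-m^--1}$ residues, and the numbers $m^-$ are distinct and at least $n$; so (ii) excludes at most $\sum_{j\ge n}2^{K-j-1}=2^{K-n}\le2^{K-\nu-2}$ residues. Hence at least $2^{K-\nu-1}-2^{K-\nu-2}=2^{K-\nu-2}$ residues are good for $\ell$. There are then at least $2^{g-1}\cdot2^{K-\nu-2}$ pairs $(\ell,\rho)$ with $\rho$ good for $\ell$, and only $2^K$ residues, so we can fix $\rho$ such that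
\[
P_\rho=\{\ell\in P:\rho\text{ is good for }\ell\}\quad\text{has at least }2^{g-\nu-3}\text{ elements.}
\]

\medskip\noindent\emph{Step 2: the vector $w$.} By Lemma~\ref{lem:tune} there is a normalized $w\in\langle x_{a+g+i}:i<2^K\rangle$ with $\operatorname{osc}(w)\equiv\rho\pmod{2^K}$. It satisfies $\min w\ge K$.

\medskip\noindent\emph{Step 3: the vector $\ell$.} If $\operatorname{Hon}(w)=\emptyset$, take any $\ell\in P_\rho$. Otherwise let $m_1=\min\operatorname{Hon}(w)$, $s'=s_{m_1}(w)$, and
\[
N=\{\ell\in D:\ell+w_{<m_1}\in\langle s'\rangle+E_{<n}\}.
\]
The difference of two elements of $N$ lies in $L=D\cap(\langle s'\rangle+E_{<n})$, so $N$ is contained in a coset of $L$, and $\dim L\le g-d$ by the choice of $g$. By Lemma~\ref{lem:cube}, $|N\cap P|\le2^{g-d}=2^{g-\nu-4}<|P_\rho|$. Take $\ell\in P_\rho\setminus N$.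

\medskip\noindent\emph{Step 4: verification.} Let $b=\ell+w\in X$; then $\min b=n$. By \eqref{eq:tail} and (i), $\operatorname{osc}(b)\equiv2^\nu\pmod{2^{\nu+1}}$. So $\operatorname{osc}(b)\ge1$ and $\operatorname{ord}_2(\operatorname{osc}(b))=\nu=\#s$, and since $\max s<n$, the vector $b$ makes a claim at $n$ with $s_n(b)=s$. We show that it is honored. Let $m\in\operatorname{Hon}(b)$ with $m>n$, and suppose that the claim at $m$ survives to $n$.

Suppose first that $m\in\operatorname{supp}(\ell)$. Some $u\in\langle s_m(b)\rangle$ has $u_{\ge n}=\ell_{[n,m)}$, a nonzero vector with maximum $m^-$. So $\max s_m(b)\ge m^-$, and $\operatorname{ord}_2(\operatorname{osc}(b_{\ge m}))=\#s_m(b)\ge m^-+1$. By \eqref{eq:tail}, $\theta_m(\ell)+\rho\equiv0\pmod{2^{m^-+1}}$, contrary to (ii).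

Suppose now that $m\in\operatorname{supp}(w)$. Since $b_{\ge K}=w$, locality gives $\operatorname{Hon}(b)\cap[K,\infty)=\operatorname{Hon}(w)$. So $\operatorname{Hon}(w)\neq\emptyset$, $m_1\in\operatorname{Hon}(b)$, $m\ge m_1$, and $s_{m_1}(b)=s'$. If $m>m_1$, priority says that the claim at $m$ does not survive to $n\le m_1$. So $m=m_1$, and survival to $n$ means that $b_{[n,m_1)}=\ell+w_{<m_1}$ lies in $\langle s'\rangle+E_{<n}$, that is, $\ell\in N$, contrary to Step 3.

Thus $n\in\operatorname{Hon}(b)$. By scaling, $y=\bar b\in X$ has $n=\min y\in\operatorname{Hon}(y)$ and $s_n(y)=s$, so $s^\frown y$ is coherent. \qed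

\begin{remark}
Step 3 explains why Definition~\ref{def:coh}(c) takes only honored claims into account. If $\ell$ had to contradict every claim of $w$, it would have to avoid one coset for each claim. The window and the number $d$ are fixed before $w$, and the support of $w$ can be arbitrarily large, so the count would give nothing. Priority reduces the number of cosets to one.
\end{remark}

\subsection{Proof of Theorem~\ref{thm:borel}}

\emph{Almost disjoint.} This is Corollary~\ref{cor:meet}.

\emph{Maximal.} Suppose that a block subspace $X$ is unmet. Starting from $\emptyset$ and applying Proposition~\ref{prop:extend} repeatedly, each time with the least possible $y$, we obtain an infinite coherent $Y$ with $\langle Y\rangle\subseteq X$. Then $X\cap\langle Y\rangle$ is infinite-dimensional, a contradiction.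

\emph{Infinite.} Let $Y=(y_i)$ be infinite and coherent. Each $y_i$ has $\operatorname{osc}(y_i)\ge1$, so $\operatorname{supp}(y_i)$ has at least two elements, of which only one belongs to $I=\{\min y_j:j<\omega\}$. The support of a nonzero vector of $\langle Y\rangle$ contains some $\operatorname{supp}(y_i)$, so it is not contained in $I$. Hence $\langle Y\rangle\cap\langle e_k:k\in I\rangle=\{0\}$, and $\langle Y\rangle$ has infinite codimension. If $\mathcal{A}$ were finite, Proposition~\ref{prop:diagonal} would contradict maximality.

\emph{Relatively closed.} Let $A$ be an infinite-dimensional subspace. We claim that $A\in\mathcal{A}$ if and only if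
\begin{itemize}
\item[(a)] every nonzero $v\in A$ is decodable and all entries of $c(v)$ lie in $A$, and
\item[(b)] for all nonzero $v,v'\in A$, one of $c(v),c(v')$ is an initial segment of the other.
\end{itemize}
If $A=\langle Y\rangle$, both follow from Lemma~\ref{lem:decode}. Conversely, under (a) and (b) the sequences $c(v)$, for $0\neq v\in A$, form a chain whose union $Y$ is coherent and has entries in $A$. So $\langle Y\rangle\subseteq A$, and $A\subseteq\langle Y\rangle$ because $v\in\langle c(v)\rangle$. As $A$ is infinite-dimensional, $Y$ is infinite. For fixed $v$ and $v'$, the instances of (a) and (b) depend only on whether finitely many vectors, namely $v$, $v'$ and the entries of $c(v)$, belong to $A$; they define clopen subsets of $2^E$. Therefore $\mathcal{A}$ is the intersection of a closed set with the set of infinite-dimensional subspaces.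

\emph{Borel.} The set of subspaces is closed in $2^E$, being defined by the clopen conditions $0\in A$ and ``$v,w\in A$ implies $v+\lambda w\in A$''. By (D1), infinite-dimensionality is the conjunction of the countably many open conditions $A\cap T_n\neq\emptyset$. So the set of infinite-dimensional subspaces is Borel, and so is $\mathcal{A}$. \qed

\section{The field with two elements}\label{sec:f2}

In this section $\mathbb{F}=\mathbb{F}_2$, $\kappa$ is inaccessible in $\mathbf{V}\models\mathrm{ZFC}$, and $G$ is $\mathrm{Coll}(\omega,{<}\kappa)$-generic over $\mathbf{V}$. Since a mad family of block subspaces is a mad family of subspaces, it is enough to treat the latter.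

Here is the idea. Suppose that a mad family $\mathcal{A}$ is defined in $\mathbf{V}[G]$ from parameters in an intermediate model $M$. The part $\mathcal{A}\cap M$ is countable in $\mathbf{V}[G]$, so by Proposition~\ref{prop:diagonal} some block subspace is almost disjoint from all its members and must be met by a member $A\notin M$. This $A$ has a name in a small forcing over $M$. Evaluating the name by two mutually generic filters gives two members $A_0,A_1$ of $\mathcal{A}$, which are different because neither is in $M$. We would like a density argument to show that $A_0\cap A_1$ is infinite-dimensional. For that, any two conditions must have extensions that put a common vector, far to the right, into the name. This will hold if, for every condition, the set of vectors that can still be forced into the name belongs to one fixed ultrafilter $p$. We arrange this by choosing the block subspace so that its tails are contained in every member of $p$.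

\subsection{The Levy collapse}\label{sec:levy}

For an ordinal $\lambda$, $\mathrm{Coll}(\omega,{<}\lambda)$ is the set of finite functions $q$ with $\operatorname{dom}(q)\subseteq\lambda\times\omega$ and $q(\alpha,n)\in\alpha$, ordered by reverse inclusion. It is the same set in all transitive models of ZF that contain $\lambda$. A generic filter adds a surjection $\omega\to\alpha$ for each $0<\alpha<\lambda$. We use the following standard facts. In (L2)--(L5), $M$ is a model of ZFC in which $\kappa$ is inaccessible and $H$ is $\mathrm{Coll}(\omega,{<}\kappa)$-generic over $M$.
\begin{itemize}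
\item[(L1)] \emph{Solovay's factor lemma} (\cite[\S10]{Kanamori}, \cite[Ch.~26]{Jech}). If $x\in\mathbf{V}[G]$ is an $\omega$-sequence of ordinals, then $\kappa$ is inaccessible in $\mathbf{V}[x]$, and $\mathbf{V}[G]=\mathbf{V}[x][H']$ for some $H'$ that is $\mathrm{Coll}(\omega,{<}\kappa)$-generic over $\mathbf{V}[x]$.
\item[(L2)] \emph{Homogeneity.} $\mathrm{Coll}(\omega,{<}\kappa)$ is weakly homogeneous: any condition can be moved by an automorphism to one compatible with any other given condition. Consequently the trivial condition decides every sentence whose parameters lie in $M$.
\item[(L3)] \emph{Chain condition.} $\mathrm{Coll}(\omega,{<}\kappa)$ has no antichain of size $\kappa$ in $M$. A subset in $M[H]$ of a countable set of $M$ has a name made of countably many antichains; since $\kappa$ is regular, these lie in $\mathrm{Coll}(\omega,{<}\lambda)$ for all large $\lambda<\kappa$. So the subset belongs to $M[H_\lambda]$, where $H_\lambda=H\cap\mathrm{Coll}(\omega,{<}\lambda)$ is $\mathrm{Coll}(\omega,{<}\lambda)$-generic over $M$.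
\item[(L4)] \emph{Small sets.} If $|Z|<\kappa$ in $M$, then $|\mathcal{P}(Z)|<\kappa$ in $M$, so $\mathcal{P}(Z)^M$ is countable in $M[H]$. Hence, for a forcing $Q\in M$ of size less than $\kappa$, every condition belongs to a filter in $M[H]$ that is $Q$-generic over $M$.
\item[(L5)] \emph{Products.} A $Q\times Q$-generic filter over $M$ has the form $J_0\times J_1$, where $J_0$ and $J_1$ are $Q$-generic over $M$.
\end{itemize}
Statements such as ``$A$ is a subspace of $E$'', ``$A$ has infinite codimension'' and ``$A\cap\langle X\rangle$ is infinite-dimensional'' quantify only over finite tuples from $E$ and $\omega$, so they have the same truth value in all the models below that contain $A$ and $X$.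

Suppose, toward a contradiction, that
\[
\mathcal{A}=\{A:\mathbf{V}[G]\models\varphi(A,r,\vec\alpha)\}
\]
is a mad family of subspaces in $\mathbf{V}[G]$, where $r$ is an $\omega$-sequence of ordinals and $\vec\alpha$ is a tuple of ordinals. Let $M=\mathbf{V}[r]$ and, by (L1), write $\mathbf{V}[G]=M[H]$. Let $\varphi^*(A)$ be the statement that the trivial condition of $\mathrm{Coll}(\omega,{<}\kappa)$ forces $\varphi(\check A,\check r,\check{\vec\alpha})$. The next lemma says that membership in $\mathcal{A}$ is computed, always by the same formula, in the small models that we shall meet.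

\begin{lemma}\label{lem:local}
Let $M'$ be either $M$ or $M[J]$, where $J\in\mathbf{V}[G]$ is $Q$-generic over $M$ for $Q=\mathrm{Coll}(\omega,{<}\mu+1)$ with $\omega\le\mu<\kappa$. For $A\in M'$ we have $A\in\mathcal{A}$ if and only if $M'\models\varphi^*(A)$.
\end{lemma}

\begin{proof}
First, $M'=M[x]$ for an $\omega$-sequence of ordinals $x\in\mathbf{V}[G]$. For $M'=M$ take $x=r$. For $M'=M[J]$, note that $|Q|=|\mu|$ in $M$ and that $J$ adds a surjection $\omega\to\mu$. Take a bijection $\pi:Q\to|\mu|$ in $M$ and a surjection $f:\omega\to Q$ in $M[J]$, and let $x(2i)=\pi(f(i))$, with $x(2i+1)=1$ if $f(i)\in J$ and $0$ otherwise. Then $x\in M[J]$ and $J\in M[x]$.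

Apply (L1) to the sequence that interleaves $r$ and $x$: $\mathbf{V}[G]=M'[H']$ with $H'$ generic over $M'$. By (L2), in $M'$ the trivial condition decides $\varphi(\check A,\check r,\check{\vec\alpha})$, and it decides it in the way that holds in $M'[H']=\mathbf{V}[G]$.
\end{proof}

In particular $\mathcal{A}_0=\mathcal{A}\cap M=\{A\in\mathcal{P}(E)^M:M\models\varphi^*(A)\}$ belongs to $M$. Its members have infinite codimension in $E$, since $\mathcal{A}$ has at least two members.

\subsection{An idempotent ultrafilter that avoids $\mathcal{A}_0$}

Work in $M$. For $C\subseteq E$ and $v\in E$ let $C-v=\{w:v+w\in C\}$. The set of ultrafilters on $E$ is a compact Hausdorff space with basic clopen sets $[C]=\{p:C\in p\}$. For ultrafilters $p,p'$ define the ultrafilter $p\oplus p'$ by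
\[
C\in p\oplus p'\iff\{v:C-v\in p'\}\in p.
\]
The operation is associative: since $(C-v)-w=C-(v+w)$, both $C\in(p\oplus p')\oplus p''$ and $C\in p\oplus(p'\oplus p'')$ unfold to $\{v:\{w:C-(v+w)\in p''\}\in p'\}\in p$. The map $p\mapsto p\oplus p'$ is continuous, because the preimage of $[C]$ is $[\{v:C-v\in p'\}]$. The Ellis--Numakura lemma states that a nonempty compact Hausdorff semigroup in which all maps $p\mapsto p\oplus p'$ are continuous has an element with $p\oplus p=p$.

We want an idempotent $p$ that contains every $T_n$, so that it yields block sequences, and contains no member of $\mathcal{A}_0$. The second property is not preserved by $\oplus$ as it stands, since $A-v$ is a coset of $A$ rather than $A$. So we exclude the finite-dimensional enlargements of the members of $\mathcal{A}_0$ as well. Let $\mathcal{G}$ be the family of all sets $E\setminus T_n$ for $n<\omega$ and $A+U$ for $A\in\mathcal{A}_0$ and $U\subseteq E$ a finite-dimensional subspace.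

\begin{lemma}\label{lem:idem}
In $M$ there is an ultrafilter $p$ on $E$ with $p\oplus p=p$ and $p\cap\mathcal{G}=\emptyset$.
\end{lemma}

\begin{proof}
Let $\Gamma=\bigcap_{C\in\mathcal{G}}[E\setminus C]$ be the closed set of ultrafilters disjoint from $\mathcal{G}$. By compactness, $\Gamma\neq\emptyset$ as soon as no finite subfamily of $\mathcal{G}$ covers $E$. If one did, then for the largest $n$ involved (or $n=0$) the set $T_n$ would be covered by finitely many subspaces $A+U$ of infinite codimension, contrary to Lemma~\ref{lem:cover}.

Let $p,p'\in\Gamma$; we check that $p\oplus p'\in\Gamma$. If $v\in T_n$ and $w\in T_k$ with $k>\max v$, then $v+w\ne0$ and $\min(v+w)=\min v$; so $T_n-v\supseteq T_k\in p'$. Hence $\{v:T_n-v\in p'\}\supseteq T_n\in p$, and $T_n\in p\oplus p'$. If $A+U\in p\oplus p'$, then $(A+U)-v\in p'$ for some $v$. But $(A+U)-v\subseteq A+(U+\langle v\rangle)$, so $p'$ would contain a member of $\mathcal{G}$. Thus $\Gamma$ is a nonempty compact semigroup, and the Ellis--Numakura lemma applies.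
\end{proof}

Fix such a $p\in M$. It contains every $T_n$, and $E\setminus A$ for every $A\in\mathcal{A}_0$.

\subsection{Block sequences that follow $p$}

For a block sequence $X=(x_i)_{i<\omega}$ let $X/n=(x_i)_{i\ge n}$. In any extension of $M$, say that $X$ \emph{follows $p$} if for every $C\in p$ there is $n$ with $\langle X/n\rangle\setminus\{0\}\subseteq C$. Here $p$ is the fixed set in $M$, so this property too is absolute.

The smallest case shows what idempotence gives. Let $C\in p$. Since $C\in p\oplus p$, the set
\[
C^*=\{v\in C:C-v\in p\}
\]
is in $p$. Take $x_0\in C^*\cap T_0$ and $x_1\in C\cap(C-x_0)\cap T_{1+\max x_0}$. Then $x_0<x_1$, and $x_0$, $x_1$, $x_0+x_1$ lie in $C$; over $\mathbb{F}_2$ these are all nonzero vectors of $\langle x_0,x_1\rangle$. To continue we need the sums to lie in $C^*$, and for this we note that for $v\in C^*$,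
\begin{equation}\label{eq:star}
C^*-v=\{w\in C-v:(C-v)-w\in p\}=(C-v)^*\in p .
\end{equation}

\begin{lemma}\label{lem:follow}
In $\mathbf{V}[G]$ there is a block sequence that follows $p$.
\end{lemma}

\begin{proof}
By (L4), $p$ is countable in $\mathbf{V}[G]$. Enumerate it as $(B_j)_{j<\omega}$ and let $C_m=\bigcap_{j\le m}B_j\in p$. For $m\le n$ let $\Sigma(m,n)$ denote the set of sums $\sum_{i\in S}x_i$ with $\emptyset\neq S\subseteq[m,n)$. We choose $x_0<x_1<\cdots$ so that $\Sigma(m,n)\subseteq C_m^*$ for all $m\le n$. Given $x_0,\dots,x_{n-1}$ with this property, let $k=1+\max x_{n-1}$ (and $k=0$ if $n=0$) and choose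
\[
x_n\in T_k\cap\bigcap_{m\le n}C_m^*\cap\bigcap_{m\le n}\ \bigcap_{v\in\Sigma(m,n)}(C_m^*-v).
\]
This is a finite intersection of members of $p$, by \eqref{eq:star}, so it is nonempty. An element of $\Sigma(m,n+1)$ is an element of $\Sigma(m,n)$, or $x_n$, or $v+x_n$ with $v\in\Sigma(m,n)$, and in each case it lies in $C_m^*$. Over $\mathbb{F}_2$, $\langle X/m\rangle\setminus\{0\}=\bigcup_n\Sigma(m,n)\subseteq C_m\subseteq B_m$.
\end{proof}

\begin{remark}\label{rem:field}
The last line is the only use of $\mathbb{F}=\mathbb{F}_2$ in this section, and the lemma is false for larger fields. If $|\mathbb{F}|>2$, every ultrafilter on $E$ contains one of the sets $\{0\}$, $\{v\neq0:\operatorname{osc}(v)\text{ even}\}$, $\{v\neq0:\operatorname{osc}(v)\text{ odd}\}$, while by Lemma~\ref{lem:tune} with $h=1$ every block subspace contains vectors of both parities.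
\end{remark}

\subsection{Two mutually generic members of $\mathcal{A}$}

Fix $X\in\mathbf{V}[G]$ that follows $p$. By maximality there is $A\in\mathcal{A}$ with $A\cap\langle X\rangle$ infinite-dimensional. By (L3), $X,A\in M[H_\lambda]$ for some $\lambda=\mu+1$ with $\omega\le\mu<\kappa$. Let $Q=\mathrm{Coll}(\omega,{<}\lambda)$, which has size less than $\kappa$ in $M$. By absoluteness and Lemma~\ref{lem:local}, the following holds in $M[H_\lambda]$ of $X$ and $A$, so there are $Q$-names $\dot X,\dot A\in M$ and a condition $q_0\in Q$ that forces it:
\begin{equation}\label{eq:forced}
\begin{gathered}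
\dot X\text{ is a block sequence that follows }p,\quad\dot A\text{ is a subspace of }E,\\
\dot A\cap\langle\dot X\rangle\text{ is infinite-dimensional, and }\varphi^*(\dot A).
\end{gathered}
\end{equation}
For $q\le q_0$ let $S(q)\in M$ be the set of nonzero vectors that can still be forced into $\dot A$ below $q$:
\[
S(q)=\{v\neq0:\text{some }q'\le q\text{ forces }v\in\dot A\}.
\]

\begin{lemma}\label{lem:S}
$S(q)\in p$ for every $q\le q_0$.
\end{lemma}

\begin{proof}
Otherwise $E\setminus S(q)\in p$, since $S(q)\in M$. By (L4) let $J$ be $Q$-generic over $M$ with $q\in J$, and let $X'=\dot X^J$, $A'=\dot A^J$. As $X'$ follows $p$, some $\langle X'/n\rangle$ is disjoint from $S(q)$. As $A'\cap\langle X'\rangle$ is infinite-dimensional and $\langle X'/n\rangle$ has finite codimension in $\langle X'\rangle$, (D2) gives a nonzero $v\in A'\cap\langle X'/n\rangle$. Some condition in $J$ forces $v\in\dot A$, and it has a common extension with $q$. So $v\in S(q)$, a contradiction.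
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:f2}]
By (L4) and (L5) there is a $Q\times Q$-generic filter $J_0\times J_1\in\mathbf{V}[G]$ over $M$ that contains $(q_0,q_0)$. Let $A_i=\dot A^{J_i}$. Then $M[J_i]\models\varphi^*(A_i)$ by \eqref{eq:forced}, so $A_0,A_1\in\mathcal{A}$ by Lemma~\ref{lem:local}.

\emph{$A_0=A_1$.} Fix $n$ and let $(q,q')\le(q_0,q_0)$. By Lemma~\ref{lem:S}, $S(q)\cap S(q')\cap T_n\in p$, so this set has an element $v$, and there are $q_1\le q$ and $q_1'\le q'$ that both force $v\in\dot A$. Hence the set of pairs whose two coordinates force a common $v\in T_n$ into $\dot A$ is dense below $(q_0,q_0)$, and it lies in $M$. By genericity $A_0\cap A_1\cap T_n\neq\emptyset$ for every $n$. By (D1), $A_0\cap A_1$ is infinite-dimensional, and since distinct members of $\mathcal{A}$ are almost disjoint, $A_0=A_1$.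

\emph{$A_0\in M$.} Some $(q,q')\in J_0\times J_1$ forces that the evaluations of $\dot A$ by the left and by the right generic filter are equal. Then $q$ decides ``$v\in\dot A$'' for every $v\in E$. Otherwise there are $q_1,q_2\le q$ with $q_1\Vdash v\in\dot A$ and $q_2\Vdash v\notin\dot A$. Take $q''\le q'$ that decides ``$v\in\dot A$''. If $q''\Vdash v\in\dot A$, then $(q_2,q'')$ forces the two evaluations to differ at $v$; if $q''\Vdash v\notin\dot A$, then $(q_1,q'')$ does. Both pairs extend $(q,q')$, which is absurd. Therefore $A_0=\{v\in E:q\Vdash v\in\dot A\}\in M$.

\emph{The contradiction.} Now $A_0\in\mathcal{A}_0$, so $E\setminus A_0\in p$. The sequence $X_0=\dot X^{J_0}$ follows $p$, so $A_0\cap\langle X_0/n\rangle=\{0\}$ for some $n$. By (D2), $\dim(A_0\cap\langle X_0\rangle)\le n$, whereas $q_0\in J_0$ forces this intersection to be infinite-dimensional. So no mad family of subspaces is definable in $\mathbf{V}[G]$ from ordinals and an $\omega$-sequence of ordinals.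

For the last sentence of the theorem, let $\mathcal{A}\in L(\mathbb{R})^{\mathbf{V}[G]}$ be mad in that model. Every set in $L(\mathbb{R})^{\mathbf{V}[G]}$ is definable in $\mathbf{V}[G]$ from ordinals and a real, and a real is an $\omega$-sequence of ordinals. Since $L(\mathbb{R})^{\mathbf{V}[G]}$ and $\mathbf{V}[G]$ have the same subsets of $E$, the family $\mathcal{A}$ is also mad in $\mathbf{V}[G]$, which we have just excluded.
\end{proof}

The inaccessibility of $\kappa$ entered through (L1), which makes the definition of $\mathcal{A}$ local, through (L3), which captures $X$ and $A$ by a small forcing, and through (L4), which provides the enumeration of $p$ and the generic filters inside $\mathbf{V}[G]$. Nothing stronger was needed.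

\section{The answer in $L(\mathbb{R})$}\label{sec:answer}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
A Mahlo cardinal is inaccessible, so let $\kappa$ be inaccessible. If $|\mathbb{F}|=2$, Theorem~\ref{thm:f2} says that $L(\mathbb{R})^{\mathbf{V}[G]}$ contains no mad family of block subspaces. Let $|\mathbb{F}|>2$. Replacing $\mathbb{F}$ by an isomorphic copy on a subset of $\omega$, we may assume that $\mathbb{F}$ is coded by a real, so that $\mathbb{F}$ and $E$, the space of finitely supported functions $\omega\to\mathbb{F}$, belong to $L(\mathbb{R})^{\mathbf{V}[G]}$. This is a model of ZF, so Theorem~\ref{thm:borel} holds in it and provides the family.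
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jech} Jech, \emph{Set Theory}.

\bibitem{Kanamori} Kanamori, \emph{The Higher Infinite}.

\bibitem{Yung} Clement Yung, \emph{Full mad families of vector spaces and two local Ramsey theories}, arXiv:2503.24207 (2025).

\end{thebibliography}
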